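\title{Stratification implies costratification in tensor triangular geometry}

\begin{abstract}
Let $\mathcal T$ be a rigidly-compactly generated tensor-triangulated category whose Balmer spectrum is weakly noetherian. We prove that if the localizing ideals of $\mathcal T$ are classified by support, then the colocalizing coideals of $\mathcal T$ are classified by cosupport. The implication holds point by point: at every weakly visible point, minimality and cominimality are equivalent. The proof attaches to a point a pure-injective object that plays the role of a residue field, shows that it lies in every nonzero coideal concentrated at the point, and uses it in place of a reflection onto the coideal, which is not available a priori. As a consequence, in a stratified category $\mathcal L\mapsto\mathcal L^\perp$ is a bijection from localizing ideals to colocalizing coideals, and every colocalizing coideal is reflective. The argument uses no model or enhancement of $\mathcal T$.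
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal T$ be a rigidly-compactly generated tensor-triangulated category with unit $\mathbf 1$, internal hom $[-,-]$ and subcategory of compact objects $\mathcal T^c$. The conventions behind these words are recalled in Section~\ref{sec:basics}; the derived category $D(R)$ of a commutative ring $R$, with the derived tensor product and $\mathrm{RHom}_R$, is the example to keep in mind. There are two natural ways to build objects of $\mathcal T$ from given ones. A \emph{localizing ideal} is a triangulated subcategory closed under arbitrary coproducts and under $t\otimes-$ for every $t\in\mathcal T$. A \emph{colocalizing coideal}, or \emph{coideal} for short, is a triangulated subcategory closed under arbitrary products and under $[t,-]$ for every $t\in\mathcal T$. We write $\operatorname{Loc}_\otimes(\mathcal S)$ for the smallest localizing ideal containing a class $\mathcal S$. Both kinds of subcategories have a candidate classification by subsets of one space.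

\subsection*{Support and cosupport}
The \emph{Balmer spectrum} $\operatorname{Spc}(\mathcal T^c)$ is the set of proper thick subcategories $\mathcal P\subsetneq\mathcal T^c$ that are closed under tensoring with compact objects and prime: $k\otimes l\in\mathcal P$ implies $k\in\mathcal P$ or $l\in\mathcal P$. The sets $\operatorname{supp}k=\{\mathcal P:k\notin\mathcal P\}$, for $k$ compact, form a basis of closed sets; they are exactly the closed sets with quasi-compact complement, and $\operatorname{supp}k=\emptyset$ only for $k=0$. A \emph{Thomason subset} is a union of closed sets with quasi-compact complement, that is, a union of supports of compact objects. To a Thomason subset $Y$ belongs an \emph{idempotent triangle}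
\[
e_Y\to\mathbf 1\to f_Y\to\Sigma e_Y,
\]
in which $e_Y$ generates the localizing ideal generated by the compact objects supported in $Y$ \cite{BF}. Tensoring with an object $t$ decomposes $t$ into a piece $e_Y\otimes t$ built from compact objects supported in $Y$ and a piece $f_Y\otimes t$ that these compact objects annihilate. Applying $[-,t]$ gives a second decomposition $[f_Y,t]\to t\to[e_Y,t]$.

A point $\mathcal P$ is \emph{weakly visible} if $\{\mathcal P\}=Y_1\cap Y_2^c$ for some Thomason subsets $Y_1,Y_2$, and the spectrum is \emph{weakly noetherian} if every point is weakly visible. For such a point put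
\[
g_{\mathcal P}=e_{Y_1}\otimes f_{Y_2}.
\]
This object does not depend on the choice of $Y_1$ and $Y_2$ (Lemma~\ref{lem:g}). It restricts to $Y_1$ and discards $Y_2$, so $g_{\mathcal P}\otimes t$ and $[g_{\mathcal P},t]$ are two ways of isolating the part of $t$ at $\mathcal P$. When the spectrum is weakly noetherian, define
\[
\operatorname{Supp}(t)=\{\mathcal P: g_{\mathcal P}\otimes t\ne0\},\qquad
\operatorname{Cosupp}(t)=\{\mathcal P:[g_{\mathcal P},t]\ne0\},
\]
let $\operatorname{Supp}(\mathcal S)$ and $\operatorname{Cosupp}(\mathcal S)$ be the unions of these sets over the objects of a class $\mathcal S$, and for a subset $Z\subseteq\operatorname{Spc}(\mathcal T^c)$ put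
\[
\mathcal L_Z=\{t:\operatorname{Supp}(t)\subseteq Z\},\qquad
\mathcal D_Z=\{t:\operatorname{Cosupp}(t)\subseteq Z\}.
\]
The category $\mathcal T$ is \emph{stratified} if $\mathcal L\mapsto\operatorname{Supp}(\mathcal L)$ is a bijection from the localizing ideals onto the subsets of $\operatorname{Spc}(\mathcal T^c)$, with inverse $Z\mapsto\mathcal L_Z$. It is \emph{costratified} if $\mathcal C\mapsto\operatorname{Cosupp}(\mathcal C)$ is a bijection from the coideals onto the subsets of $\operatorname{Spc}(\mathcal T^c)$, with inverse $Z\mapsto\mathcal D_Z$.

\subsection*{The question}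
It is known that a costratified category is stratified. The problem treated here comes from \cite{BCHS}: \emph{if $\operatorname{Spc}(\mathcal T^c)$ is weakly noetherian and $\mathcal T$ is stratified, is $\mathcal T$ costratified?}

The simplest case is a spectrum with one point. Then $g_{\mathcal P}=\mathbf 1$, and the question reads: if $0$ and $\mathcal T$ are the only localizing ideals, are they the only coideals? In general, orthogonality links the two classifications. For a class $\mathcal S$ let $\mathcal S^\perp$ consist of the $t$ with $\mathcal T(s,t)=0$ for all $s\in\mathcal S$, and ${}^\perp\mathcal S$ of the $t$ with $\mathcal T(t,s)=0$ for all $s\in\mathcal S$. An object $t$ lies in $\operatorname{Loc}_\otimes(g_{\mathcal P}:\mathcal P\in Z)^\perp$ exactly when $[g_{\mathcal P},t]=0$ for all $\mathcal P\in Z$ (Lemma~\ref{lem:ideals}(c)), that is, when $t\in\mathcal D_{Z^c}$. In a stratified category every localizing ideal is generated by the $g_{\mathcal P}$ in its support, so the coideals of the form $\mathcal L^\perp$ are classified by cosupport. The question is whether there are any other coideals. The symmetry of the definitions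 suggests that there are none; the asymmetry of $\mathcal T$, which is generated by compact objects under coproducts and not under products, is the reason for caution.

\begin{theorem}\label{thm:main}
If $\operatorname{Spc}(\mathcal T^c)$ is weakly noetherian and $\mathcal T$ is stratified, then $\mathcal T$ is costratified.
\end{theorem}

The theorem follows from a statement about a single point. Let $\mathcal P$ be weakly visible. The objects concentrated at $\mathcal P$ form, on the localizing side, the ideal $\operatorname{Loc}_\otimes(g_{\mathcal P})$ and, on the colocalizing side, the coideal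
\[
\mathcal G_{\mathcal P}=\{c\in\mathcal T:\ \mathcal T(s,c)=0\text{ for all }s\text{ with }g_{\mathcal P}\otimes s=0\},
\]
which consists of the objects isomorphic to $[g_{\mathcal P},x]$ for some $x\in\mathcal T$ (Lemma~\ref{lem:local}).

\begin{theorem}\label{thm:point}
Let $\mathcal T$ be any rigidly-compactly generated tensor-triangulated category, let $\mathcal P$ be a weakly visible point and let $g=g_{\mathcal P}$. The following are equivalent.
\begin{enumerate}
\item[(i)] \emph{Minimality at $\mathcal P$:} every nonzero localizing ideal contained in $\operatorname{Loc}_\otimes(g)$ equals $\operatorname{Loc}_\otimes(g)$.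
\item[(ii)] If $s\in\mathcal T$ and $g\otimes s\ne0$, then $g\in\operatorname{Loc}_\otimes(g\otimes s)$.
\item[(iii)] \emph{Cominimality at $\mathcal P$:} every nonzero coideal contained in $\mathcal G_{\mathcal P}$ equals $\mathcal G_{\mathcal P}$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:perp}
Suppose that $\operatorname{Spc}(\mathcal T^c)$ is weakly noetherian.
\begin{enumerate}
\item[(a)] $\mathcal T$ is stratified if and only if it is costratified.
\item[(b)] In that case $\mathcal L\mapsto\mathcal L^\perp$ is a bijection from the localizing ideals to the coideals, with inverse $\mathcal C\mapsto{}^\perp\mathcal C$. In particular every coideal is reflective: its inclusion into $\mathcal T$ has a left adjoint.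
\end{enumerate}
\end{theorem}

The substance of the paper is the implication (ii)$\Rightarrow$(iii) of Theorem~\ref{thm:point}. Section~\ref{sec:cases} proves it by hand in two special cases and derives the plan of the general proof, which occupies Sections~\ref{sec:modules}--\ref{sec:undetected}. Sections~\ref{sec:converse} and~\ref{sec:global} contain the converse and the passage from points to the whole spectrum. All arguments take place in ZFC and use only the tensor-triangulated structure of $\mathcal T$.

\section{Conventions and the objects concentrated at a point}\label{sec:basics}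

\subsection*{Conventions}
The category $\mathcal T$ has coproducts and is compactly generated: $\mathcal T^c$ is essentially small, an object $t$ is zero if $\mathcal T(k,t)=0$ for all compact $k$, and a triangulated subcategory closed under coproducts and containing $\mathcal T^c$ is all of $\mathcal T$. The unit is compact, and the compact objects coincide with the rigid ones. The product $\otimes$ is exact and preserves coproducts in each variable, and $[-,-]$ is exact in each variable, up to signs that play no role. \emph{Brown representability} holds: a cohomological functor $\mathcal T^{\mathrm{op}}\to\mathrm{Ab}$ that sends coproducts to products is representable. Consequently $\mathcal T$ has products, and products of triangles are triangles. When we index over ``all compact $k$'', we mean a fixed small skeleton of $\mathcal T^c$. Subcategories are full and replete.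

From $\mathcal T(x\otimes s,t)\cong\mathcal T(x,[s,t])$ one gets $[u\otimes s,t]\cong[u,[s,t]]\cong[s,[u,t]]$, and $[s,t]$ turns coproducts in $s$ and products in $t$ into products. For compact $k$ let $k^\vee=[k,\mathbf 1]$. Then, naturally, $[k,t]\cong k^\vee\otimes t$, $k^{\vee\vee}\cong k$ and $\mathcal T(x,k\otimes y)\cong\mathcal T(k^\vee\otimes x,y)$. The \emph{fiber} of a map $v\colon y\to c$ is the map $x\to y$ in a triangle $x\to y\xrightarrow{v}c\to\Sigma x$. We use the octahedral axiom in the form: composable maps $u,v$ give a triangle $\operatorname{cone}(u)\to\operatorname{cone}(vu)\to\operatorname{cone}(v)\to\Sigma\operatorname{cone}(u)$.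

Most arguments that pass from one object to another rest on part (b) of the next lemma.

\begin{lemma}\label{lem:ideals}
\begin{enumerate}
\item[(a)] Coideals and localizing ideals are closed under retracts.
\item[(b)] Let $t\in\mathcal T$, let $\mathcal C$ be a coideal and $\mathcal L$ a localizing ideal. Then $\{s:[s,t]\in\mathcal C\}$ and $\{s:s\otimes t\in\mathcal L\}$ are localizing ideals. In particular so are $\{s:[s,t]=0\}$ and $\{s:s\otimes t=0\}$.
\item[(c)] For a class $\mathcal S$, we have $\operatorname{Loc}_\otimes(\mathcal S)^\perp=\{t:[s,t]=0\text{ for all }s\in\mathcal S\}$.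
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x=a\oplus b$ lies in a coideal $\mathcal C$, then $\prod_{\mathbb N}x\cong a\oplus\prod_{\mathbb N}x$, so $a$ is the cone of a map $\prod_{\mathbb N}x\to\prod_{\mathbb N}x$ between objects of $\mathcal C$. For localizing ideals use coproducts.

(b) Both classes are triangulated by exactness. For the first use $[\bigoplus s_i,t]\cong\prod[s_i,t]$ and $[u\otimes s,t]\cong[u,[s,t]]$; the second is immediate from the properties of $\otimes$.

(c) If $[s,t]=0$ for all $s\in\mathcal S$, then by (b) $[x,t]=0$ for all $x\in\operatorname{Loc}_\otimes(\mathcal S)$, hence $\mathcal T(x,t)=\mathcal T(\mathbf 1,[x,t])=0$. Conversely, if $t$ is in the orthogonal and $s\in\mathcal S$, then $\mathcal T(k,[s,t])=\mathcal T(k\otimes s,t)=0$ for all compact $k$.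
\end{proof}

We need one object that witnesses nonvanishing on the colocalizing side. By Brown representability, the functor $x\mapsto\operatorname{Hom}(\mathcal T(\mathbf 1,x),\mathbb Q/\mathbb Z)$ is represented by an object $I$.

\begin{lemma}\label{lem:I}
For $s\in\mathcal T$ we have $[s,I]=0$ if and only if $s=0$.
\end{lemma}

\begin{proof}
For compact $k$ we have $\mathcal T(k,[s,I])=\operatorname{Hom}(\mathcal T(\mathbf 1,k\otimes s),\mathbb Q/\mathbb Z)=\operatorname{Hom}(\mathcal T(k^\vee,s),\mathbb Q/\mathbb Z)$. This vanishes only if $\mathcal T(k^\vee,s)=0$, and every compact object is a dual.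
\end{proof}

\subsection*{Idempotents}
Finite unions and intersections of Thomason subsets are Thomason. For Thomason subsets $Y,Z$ and compact $k$ we use the following facts from \cite{BF}.
\begin{enumerate}
\item[(I1)] $e_Y\otimes e_Z\cong e_{Y\cap Z}$ and $f_Y\otimes f_Z\cong f_{Y\cup Z}$.
\item[(I2)] $e_Y\otimes f_Z=0$ if $Y\subseteq Z$.
\item[(I3)] $k\otimes f_Y=0\iff\operatorname{supp}k\subseteq Y\iff k\otimes e_Y\cong k$.
\end{enumerate}
For $Y=\emptyset$ we have $e_Y=0$ and $f_Y=\mathbf 1$; for $Y=\operatorname{Spc}(\mathcal T^c)$ we have $f_Y=0$ and $e_Y=\mathbf 1$.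

\begin{lemma}\label{lem:g}
Let $\{\mathcal P\}=Y_1\cap Y_2^c$ and $\{\mathcal Q\}=Z_1\cap Z_2^c$ with Thomason subsets $Y_i,Z_i$, and let $g=e_{Y_1}\otimes f_{Y_2}$, $g'=e_{Z_1}\otimes f_{Z_2}$.
\begin{enumerate}
\item[(a)] If $\mathcal P=\mathcal Q$, then $g\cong g\otimes g'\cong g'$. If $\mathcal P\ne\mathcal Q$, then $g\otimes g'=0$.
\item[(b)] There is a compact $k_1$ with $k_1\otimes g\cong k_1\otimes f_{Y_2}\ne0$. In particular $g\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathcal P=\mathcal Q$. Then $Y_1\subseteq Y_2\cup Z_1$, so $g\otimes f_{Z_1}=0$ by (I1) and (I2), and $g\otimes e_{Z_1}\cong g$. Also $Y_1\cap Z_2\subseteq Y_2$, so $g\otimes e_{Z_2}=0$ and $g\otimes f_{Z_2}\cong g$. Hence $g\otimes g'\cong g$, and by symmetry $g\otimes g'\cong g'$. If $\mathcal P\ne\mathcal Q$, then $Y_1\cap Z_1\subseteq Y_2\cup Z_2$ and $g\otimes g'\cong e_{Y_1\cap Z_1}\otimes f_{Y_2\cup Z_2}=0$.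

(b) Since $Y_1$ is Thomason, there is a compact $k_1$ with $\mathcal P\in\operatorname{supp}k_1\subseteq Y_1$. By (I3), $k_1\otimes e_{Y_1}\cong k_1$, and $k_1\otimes f_{Y_2}\ne0$ because $\mathcal P\notin Y_2$.
\end{proof}

From here to the end of Section~\ref{sec:converse} we fix a weakly visible point $\mathcal P$ with $\{\mathcal P\}=Y_1\cap Y_2^c$ and write $g=g_{\mathcal P}$ and $\mathcal G=\mathcal G_{\mathcal P}$.

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(a)] Every $x\in\operatorname{Loc}_\otimes(g)$ satisfies $g\otimes x\cong x$.
\item[(b)] $\mathcal G$ is a coideal. It contains $[g,x]$ for all $x\in\mathcal T$, and $c\cong[g,c]$ for all $c\in\mathcal G$.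
\item[(c)] If $c\in\mathcal G$ and $g\otimes c=0$, then $c=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The objects $e_{Y_2}$ and $f_{Y_1}$ annihilate $g$, hence $x$, by Lemma~\ref{lem:ideals}(b). So both maps $x\to f_{Y_2}\otimes x\leftarrow e_{Y_1}\otimes f_{Y_2}\otimes x$ are isomorphisms.

(b) The class of $s$ with $g\otimes s=0$ is a localizing ideal and $\mathcal G$ is its right orthogonal. So $\mathcal G$ is triangulated and closed under products, and it is closed under $[t,-]$ because $\mathcal T(s,[t,c])=\mathcal T(s\otimes t,c)$. It contains $[g,x]$ because $\mathcal T(s,[g,x])=\mathcal T(s\otimes g,x)$. Let $c\in\mathcal G$. By Lemma~\ref{lem:ideals}(c), $[s,c]=0$ whenever $g\otimes s=0$. Taking $s=e_{Y_2}$ and $s=f_{Y_1}\otimes f_{Y_2}$ shows that both maps $c\leftarrow[f_{Y_2},c]\to[e_{Y_1}\otimes f_{Y_2},c]$ are isomorphisms.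

(c) By definition of $\mathcal G$, we have $\mathcal T(c,c)=0$.
\end{proof}

We refer to condition (ii) of Theorem~\ref{thm:point} as (Min). It implies that \emph{a localizing ideal containing an object $s$ with $g\otimes s\ne0$ contains $g$}.

\begin{lemma}\label{lem:min}
Minimality at $\mathcal P$ is equivalent to \textup{(Min)}. If \textup{(Min)} holds, then:
\begin{enumerate}
\item[(M1)] if $g\otimes s\ne0$ and $0\ne c\in\mathcal G$, then $[s,c]\ne0$;
\item[(M2)] if $g\otimes s\ne0$ and $g\otimes s'\ne0$, then $s\otimes s'\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}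
Minimality applied to $\operatorname{Loc}_\otimes(g\otimes s)$ gives (Min). Conversely, assume (Min) and let $0\ne s\in\mathcal L\subseteq\operatorname{Loc}_\otimes(g)$. Then $g\otimes s\cong s\ne0$ by Lemma~\ref{lem:local}(a), so $g\in\mathcal L$. For (M1): if $[s,c]=0$, the localizing ideal $\{u:[u,c]=0\}$ contains $s$, hence $g$, and $c\cong[g,c]=0$. For (M2): if $s\otimes s'=0$, the localizing ideal $\{u:u\otimes s'=0\}$ contains $s$, hence $g$.
\end{proof}

The proof of (ii)$\Rightarrow$(iii) uses (Min) only through (M1) and (M2).

\section{Two cases by hand}\label{sec:cases}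

\subsection*{Reflective coideals}
A \emph{reflection} of an object $d$ onto a subcategory $\mathcal C$ is a map $d\to c$ with $c\in\mathcal C$ that induces bijections $\mathcal T(c,c')\to\mathcal T(d,c')$ for all $c'\in\mathcal C$. When reflections exist, cominimality is immediate.

\begin{proposition}\label{prop:reflective}
Assume \textup{(Min)}. Let $\mathcal C\subseteq\mathcal G$ be a nonzero coideal and let $d\in\mathcal G$ have a reflection onto $\mathcal C$. Then $d\in\mathcal C$.
\end{proposition}

\begin{proof}
Let $y\to d$ be the fiber of the reflection $d\to c$. Then $y\in\mathcal G$, and the long exact sequence gives $\mathcal T(y,c')=0$ for all $c'\in\mathcal C$. Pick $0\ne t\in\mathcal C$. For compact $k$ we have $\mathcal T(k,[y,t])=\mathcal T(y,[k,t])=0$, so $[y,t]=0$. By (M1), $g\otimes y=0$, and Lemma~\ref{lem:local}(c) gives $y=0$.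
\end{proof}

The whole difficulty is therefore that a coideal does not come with reflections. On the localizing side the dual construction exists for ideals generated by a set of objects, and this makes the implication (iii)$\Rightarrow$(i) short (Section~\ref{sec:converse}). The obvious attempt to construct a reflection maps $d$ to a product of objects of $\mathcal C$, takes the fiber, repeats, and passes to a homotopy limit. One then has to compute maps \emph{out of} a product, and these are not controlled by the factors. Reflectivity will come out only at the end, as Theorem~\ref{thm:perp}(b).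

\subsection*{An artinian local ring}
Let $R$ be a commutative artinian local ring, for example $\mathbb Z/p^2$, let $\pi\colon R\to\kappa$ be the map to its residue field, and let $\mathcal T=D(R)$. Restriction $\pi_*\colon D(\kappa)\to D(R)$ preserves coproducts and products. It has the left adjoint $\pi^*=\kappa\otimes^{\mathrm L}_R-$ and the right adjoint $\pi^!=\mathrm{RHom}_R(\kappa,-)$, and $\kappa\otimes x=\pi_*\pi^*x$, $[\kappa,x]=\pi_*\pi^!x$. Two facts drive the example.
\begin{enumerate}
\item[(F1)] Every object of $D(\kappa)$ is isomorphic to its cohomology $V$ with zero differential. So it is a coproduct of shifts of $\kappa$; and it is a retract of a product of shifts of $\kappa$, since each $V^n$ is a retract of its double dual, which is a product of copies of $\kappa$.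
\item[(F2)] A triangulated subcategory containing $\kappa$ contains $R$, since $R$ has a composition series with all factors $\kappa$.
\end{enumerate}

\emph{Localizing ideals.} Let $0\ne s\in\mathcal L$. Then $\kappa\otimes s\ne0$, since otherwise $\{u:u\otimes s=0\}$ contains $R$ by (F2). By (F1), $\kappa\otimes s\in\mathcal L$ is a nonzero coproduct of shifts of $\kappa$. So $\kappa\in\mathcal L$, then $R\in\mathcal L$ by (F2), and $\mathcal L=\mathcal T$. It follows that the spectrum is a point. Indeed, let $k\ne0$ be compact and $Y=\operatorname{supp}k$. The localizing ideal $\{u:u\otimes f_Y=0\}$ contains $k$, hence $\mathbf 1$, so $Y$ is the whole spectrum by (I3). Thus no prime contains a nonzero object, and the spectrum is nonempty as $\mathbf 1\ne0$. So $g=\mathbf 1$, $\mathcal G=\mathcal T$, and $\mathcal T$ is stratified.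

\emph{Coideals.} Let $0\ne t\in\mathcal C$. We show $\mathcal C=\mathcal T$ in two steps.

\emph{Step A: $\kappa\in\mathcal C$.} The object $t'=[\kappa,t]\in\mathcal C$ is nonzero, since otherwise $\{s:[s,t]=0\}$ contains $R$ by (F2). By (F1), $t'$ is a nonzero coproduct of shifts of $\kappa$, so a shift of $\kappa$ is a retract of $t'$.

\emph{Step B: $\mathcal C=\mathcal T$.} Let $x\in\mathcal T$. By (F1), $[\kappa,x]$ is a retract of a product of shifts of $\kappa$, so it lies in $\mathcal C$. The class $\{s:[s,x]\in\mathcal C\}$ contains $\kappa$, hence $R$, and $x=[R,x]\in\mathcal C$.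

\subsection*{Plan of the proof}
In general no field is at hand. Step~A survives with a substitute $E$ that keeps three properties of $\kappa$: it is nonzero at $\mathcal P$; it has a unit map $\eta\colon\mathbf 1\to E$ such that $E\otimes\eta$ is a split monomorphism; and it is \emph{pure-injective}, meaning that a map into $E$ is the same as a natural transformation between the functors that source and target represent on compact objects. Section~\ref{sec:modules} sets up the abelian category in which this notion lives, Section~\ref{sec:E} constructs $E$, and Section~\ref{sec:stepA} shows that $E$ lies in every nonzero coideal contained in $\mathcal G$. For Step~B we have no analog of (F1) for the objects $[E,x]$. Instead, Section~\ref{sec:undetected} runs the proof of Proposition~\ref{prop:reflective} with $t=E$ and with a homotopy \emph{colimit} in place of the missing fiber $y$; pure-injectivity of $E$ makes the required vanishing accessible.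

\section{Modules over the compact objects}\label{sec:modules}

Let $\mathcal A$ be the category of additive functors $(\mathcal T^c)^{\mathrm{op}}\to\mathrm{Ab}$. It is a Grothendieck abelian category: limits, colimits and exactness are computed objectwise, filtered colimits are exact, and every object has an injective hull. Let
\[
h\colon\mathcal T\to\mathcal A,\qquad h(x)=\mathcal T(-,x)|_{\mathcal T^c}.
\]
The functor $h$ is homological, preserves products and coproducts, and $h(x)=0$ implies $x=0$. Hence $h$ reflects isomorphisms: if $h(u)$ is invertible, so is $h(\Sigma u)$, and $h(\operatorname{cone}u)=0$. For compact $k$, Yoneda's lemma gives $\mathcal A(h(k),M)=M(k)$. So $h(k)$ is projective, every $M$ is a quotient of a coproduct of such objects, and $\mathcal T(k,x)=\mathcal A(h(k),h(x))$ for all $x\in\mathcal T$.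

We say that a map $\varphi\colon x\to c$ \emph{detects} a map $a\colon z\to x$ if $\varphi a\ne0$. The map $h(\varphi)$ is a monomorphism exactly when $\varphi$ detects every nonzero map from a compact object to $x$. These maps form a set, which gives the following observation.

\begin{lemma}\label{lem:mono}
Let $\mathcal C$ be closed under products and let $x\in\mathcal T$. If every nonzero map $a\colon l\to x$ with $l$ compact is detected by some $\varphi_a\colon x\to c_a$ with $c_a\in\mathcal C$, then $\varphi=(\varphi_a)\colon x\to\prod_ac_a$ has target in $\mathcal C$ and $h(\varphi)$ is a monomorphism.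
\end{lemma}

\subsection*{Finitely presented objects}
An object of $\mathcal A$ is \emph{finitely generated} if it is a quotient of some $h(k)$ with $k$ compact, and \emph{finitely presented} if it is the cokernel of a map $h(k)\to h(l)$ with $k,l$ compact. Let $\mathrm{fp}\mathcal A$ be the subcategory of finitely presented objects.

\begin{lemma}\label{lem:coherent}
\begin{enumerate}
\item[(a)] The finitely presented objects are the images $\operatorname{im}h(\alpha)$ of maps $\alpha\colon l\to m$ in $\mathcal T^c$.
\item[(b)] Finitely generated subobjects of finitely presented objects are finitely presented, and so are kernels, images and cokernels of maps between finitely presented objects.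
\end{enumerate}
Thus $\mathrm{fp}\mathcal A$ is an essentially small abelian subcategory of $\mathcal A$.
\end{lemma}

\begin{proof}
(a) A triangle $k\xrightarrow{\beta}l\xrightarrow{\alpha}m\to\Sigma k$ in $\mathcal T^c$ gives $\operatorname{coker}h(\beta)\cong\operatorname{im}h(\alpha)$, and either map determines such a triangle.

(b) By (a), a finitely presented $F$ embeds in some $h(m)$. A finitely generated subobject of $F$ is then the image of a map $h(n)\to h(m)$, so it is finitely presented by (a). This covers images. Let $\phi\colon F\to F'$ be a map in $\mathrm{fp}\mathcal A$ and choose $h(l)\twoheadrightarrow F$ and $F'\subseteq h(m')$. The composite $h(l)\to h(m')$ is $h(\alpha)$ for some $\alpha$, its kernel is the image of $h$ of the fiber of $\alpha$, and $\ker\phi$ is the image of this kernel in $F$. So $\ker\phi$ is finitely generated, hence finitely presented. Finally, if $F'=\operatorname{coker}(h(k')\to h(l'))$, lift $h(l)\to F'$ to $h(l')$; then $\operatorname{coker}\phi$ is the cokernel of $h(k'\oplus l)\to h(l')$.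
\end{proof}

\subsection*{The tensor product}
Day convolution makes $\mathcal A$ symmetric monoidal with unit $h(\mathbf 1)$. The product preserves colimits in each variable, $h(k)\otimes h(l)=h(k\otimes l)$ for compact $k,l$, and maps $M\otimes N\to P$ correspond to biadditive maps $M(k)\times N(l)\to P(k\otimes l)$ natural in $k$ and $l$. In particular there is a natural map $h(x)\otimes h(y)\to h(x\otimes y)$. For the next lemma see also \cite[Appendix~A]{BKS}; its proof is the first place where rigidity is used.

\begin{lemma}\label{lem:flat}
Let $x,y\in\mathcal T$ and let $u$ be a map in $\mathcal T$.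
\begin{enumerate}
\item[(a)] The functor $h(x)\otimes-$ is exact.
\item[(b)] The map $h(x)\otimes h(y)\to h(x\otimes y)$ is an isomorphism.
\item[(c)] $h(x)\otimes\operatorname{im}h(u)\cong\operatorname{im}h(x\otimes u)$ and $h(x)\otimes\ker h(u)\cong\ker h(x\otimes u)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For compact $k,w$ we have $(h(k)\otimes M)(w)\cong M(k^\vee\otimes w)$: both sides preserve colimits in $M$, and for $M=h(l)$ this is the duality $\mathcal T(w,k\otimes l)\cong\mathcal T(k^\vee\otimes w,l)$. So $h(k)\otimes-$ is exact. For general $x$, the object $h(x)$ is the colimit of the $h(k)$ over the category of pairs $(k,\kappa\colon k\to x)$ with $k$ compact. This category is filtered: two pairs map to their direct sum, and if $\alpha,\beta\colon(k,\kappa)\to(l,\lambda)$ are parallel, then $\lambda(\alpha-\beta)=0$, so $\lambda$ factors through the cone of $\alpha-\beta$, where $\alpha$ and $\beta$ become equal. A filtered colimit of exact functors is exact.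

(b) By (a), both sides are homological and preserve coproducts in each variable. A transformation between such functors that is invertible on compact objects is invertible everywhere, since the objects at all of whose shifts it is invertible form a triangulated subcategory closed under coproducts. The map is invertible for $x,y$ compact. Vary $y$ with $x$ compact, then vary $x$.

(c) Exact functors preserve images and kernels; use (b).
\end{proof}

\subsection*{Pure-injective objects}
An additive functor $\Phi\colon\mathcal A^{\mathrm{op}}\to\mathrm{Ab}$ that sends colimits to limits is represented by the object $J$ with $J(k)=\Phi(h(k))$: the functors $\Phi$ and $\mathcal A(-,J)$ agree on the $h(k)$, and every object of $\mathcal A$ is a cokernel of a map between coproducts of these. The object $J$ is injective if and only if $\Phi$ is exact.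

\begin{definition}
An object $E\in\mathcal T$ is \emph{pure-injective} if $h(E)$ is injective in $\mathcal A$ and $h\colon\mathcal T(x,E)\to\mathcal A(h(x),h(E))$ is bijective for all $x\in\mathcal T$.
\end{definition}

\begin{lemma}\label{lem:pi}
\begin{enumerate}
\item[(a)] Let $J\in\mathcal A$ be injective. The functor $x\mapsto\mathcal A(h(x),J)$ on $\mathcal T$ is representable, and every object $E$ representing it is pure-injective with $h(E)\cong J$.
\item[(b)] If $E$ is pure-injective and $s\in\mathcal T$, then $[s,E]$ is pure-injective.
\item[(c)] If $E$ is pure-injective and $\varphi\colon E\to c$ is a map with $h(\varphi)$ a monomorphism, then $\varphi$ is a split monomorphism.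
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The functor is cohomological because $J$ is injective, and it sends coproducts to products, so Brown representability applies. Let $\theta_x\colon\mathcal T(x,E)\to\mathcal A(h(x),J)$ be the natural bijection and $j=\theta_E(\mathrm{id})$. By naturality $\theta_x(u)=j\circ h(u)$. For compact $x$, the map $\theta_x$ is the component $h(E)(x)\to J(x)$ of $j$. So $j$ is an isomorphism, and $u\mapsto h(u)=j^{-1}\theta_x(u)$ is bijective for all $x$.

(b) The functor $M\mapsto\mathcal A(h(s)\otimes M,h(E))$ sends colimits to limits and is exact by Lemma~\ref{lem:flat}(a), so it is represented by an injective $J'$. Naturally in $x$,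
\[
\mathcal T(x,[s,E])\cong\mathcal T(s\otimes x,E)\cong\mathcal A(h(s)\otimes h(x),h(E))\cong\mathcal A(h(x),J'),
\]
and (a) applies.

(c) Since $h(E)$ is injective, $h(\varphi)$ has a retraction, which is $h(\rho)$ for some $\rho\colon c\to E$. From $h(\rho\varphi)=h(\mathrm{id})$ we get $\rho\varphi=\mathrm{id}$.
\end{proof}

\section{A substitute for the residue field}\label{sec:E}

An object $x$ leaves a trace on the compact part of $\mathcal T$: the maps $\alpha$ between compact objects with $h(x\otimes\alpha)=0$. A field kills as many maps as a nonzero object can, since a map of vector spaces out of the field is either zero or a split monomorphism. We reverse this. We choose a maximal admissible class of maps that is compatible with $\mathcal P$ and construct an object that kills exactly these maps. By Lemma~\ref{lem:coherent}(a), such classes are best recorded as subcategories of $\mathrm{fp}\mathcal A$.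

\subsection*{Serre ideals}
A \emph{Serre ideal} is a subcategory $\mathcal S\subseteq\mathrm{fp}\mathcal A$, containing $0$, that is closed under subobjects, quotients and extensions in $\mathrm{fp}\mathcal A$ and under $h(k)\otimes-$ for compact $k$. It is proper if and only if $h(\mathbf 1)\notin\mathcal S$: if it contains $h(\mathbf 1)$, it contains all $h(k)$ and their finitely presented quotients. For $x\in\mathcal T$ let
\[
\mathcal K(x)=\{F\in\mathrm{fp}\mathcal A:h(x)\otimes F=0\}.
\]
By Lemma~\ref{lem:flat}, $\mathcal K(x)$ is a Serre ideal; it is proper if and only if $x\ne0$; we have $\mathcal K(x)\subseteq\mathcal K(x\otimes y)$; and $\operatorname{im}h(\alpha)\in\mathcal K(x)$ if and only if $h(x\otimes\alpha)=0$.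

The object $E$ will be defined by how it receives maps, while $\mathcal K(E)$ is defined by tensoring. Duality converts one into the other, and Serre ideals are stable under it.

\begin{lemma}\label{lem:dual}
Let $\mathcal S$ be a Serre ideal and $\alpha\colon l\to m$ a map in $\mathcal T^c$. Then $\operatorname{im}h(\alpha)\in\mathcal S$ if and only if $\operatorname{im}h(\alpha^\vee)\in\mathcal S$.
\end{lemma}

\begin{proof}
The dual map factors, via coevaluation and evaluation, as
\[
m^\vee\to m^\vee\otimes l\otimes l^\vee\xrightarrow{\ m^\vee\otimes\alpha\otimes l^\vee\ }m^\vee\otimes m\otimes l^\vee\to l^\vee .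
\]
So $\operatorname{im}h(\alpha^\vee)$ is a quotient of a subobject of the image of the middle map, which is $h(m^\vee\otimes l^\vee)\otimes\operatorname{im}h(\alpha)$. The converse follows from $\alpha^{\vee\vee}\cong\alpha$.
\end{proof}

Let $k_1$ be as in Lemma~\ref{lem:g}(b), so that $\mathcal K(k_1\otimes f_{Y_2})$ is proper. A union of a chain of Serre ideals not containing $h(\mathbf 1)$ is again such an ideal, and $\mathrm{fp}\mathcal A$ is essentially small. By Zorn's lemma we fix a \emph{maximal proper Serre ideal}
\[
\mathcal B\supseteq\mathcal K(k_1\otimes f_{Y_2}).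
\]
The inclusion ties $\mathcal B$ to $\mathcal P$ in the following sense.

\begin{lemma}\label{lem:B}
We have $h(k)\in\mathcal B$ for every compact $k$ with $\operatorname{supp}k\subseteq Y_2$, and $h(k_1)\notin\mathcal B$.
\end{lemma}

\begin{proof}
If $\operatorname{supp}k\subseteq Y_2$, then $k\otimes f_{Y_2}=0$ by (I3), so $h(k)\in\mathcal K(k_1\otimes f_{Y_2})$. For the second claim let $\xi\colon w\to\mathbf 1$ be the fiber of the coevaluation $\mathbf 1\to k_1\otimes k_1^\vee$. The coevaluation becomes a split monomorphism after tensoring with $k_1$, so $\xi\otimes k_1=0$ and $\operatorname{im}h(\xi)\in\mathcal K(k_1\otimes f_{Y_2})\subseteq\mathcal B$. The quotient $h(\mathbf 1)/\operatorname{im}h(\xi)$ embeds in $h(k_1^\vee)\otimes h(k_1)$. If $h(k_1)$ were in $\mathcal B$, so would be this quotient, and then $h(\mathbf 1)$.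
\end{proof}

\subsection*{The object $E$}
We divide the unit by its part in $\mathcal B$ and take an injective hull. Let $\tau\subseteq h(\mathbf 1)$ be the union of all subobjects of $h(\mathbf 1)$ that lie in $\mathcal B$. The union is directed, since $K_1+K_2$ is a finitely presented quotient of $K_1\oplus K_2$. A finitely generated subobject of a directed union lies in one of its members, so
\begin{equation}\label{eq:tau}
\text{a finitely generated subobject of $h(\mathbf 1)$ lies in $\tau$ if and only if it belongs to $\mathcal B$.}
\end{equation}
In particular $\tau\ne h(\mathbf 1)$. Let $J\ne0$ be an injective hull of $h(\mathbf 1)/\tau$: an injective object containing $h(\mathbf 1)/\tau$, such that every nonzero subobject of $J$ meets $h(\mathbf 1)/\tau$ nontrivially. Let $E\ne0$ be the pure-injective object with $h(E)=J$ from Lemma~\ref{lem:pi}(a), and let $\eta\colon\mathbf 1\to E$ be the map for which $h(\eta)$ is the composite $h(\mathbf 1)\to h(\mathbf 1)/\tau\subseteq J$. Thus $\ker h(\eta)=\tau$.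

\begin{lemma}\label{lem:J}
\begin{enumerate}
\item[(a)] For every nonzero map $\phi\colon M\to J$ in $\mathcal A$ there are a compact $m$ and maps $\beta\colon h(m)\to M$, $\alpha\colon m\to\mathbf 1$ with $\phi\beta=h(\eta\alpha)\ne0$.
\item[(b)] $\mathcal A(F,J)=0$ for all $F\in\mathcal B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The intersection $\operatorname{im}\phi\cap\operatorname{im}h(\eta)$ is nonzero. Choose a nonzero map from some $h(m)$ to it, and lift it along $M\twoheadrightarrow\operatorname{im}\phi$ and $h(\mathbf 1)\twoheadrightarrow\operatorname{im}h(\eta)$.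

(b) Suppose $\phi\colon F\to J$ is nonzero, and take $m,\beta,\alpha$ as in (a). The kernel $K$ of $\beta$ is finitely presented, and $h(m)/K\cong\operatorname{im}\beta\subseteq F$ belongs to $\mathcal B$. Since $h(\eta)h(\alpha)=\phi\beta$ vanishes on $K$, the image $N$ of $K$ under $h(\alpha)$ lies in $\tau$, so $N\in\mathcal B$ by \eqref{eq:tau}. The quotient $\operatorname{im}h(\alpha)/N$ is a quotient of $h(m)/K$, so it belongs to $\mathcal B$. Hence $\operatorname{im}h(\alpha)\in\mathcal B$, so $\operatorname{im}h(\alpha)\subseteq\tau$ and $h(\eta\alpha)=0$, a contradiction.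
\end{proof}

\begin{proposition}\label{prop:E}
The nonzero pure-injective object $E$ and the map $\eta\colon\mathbf 1\to E$ have the following properties.
\begin{enumerate}
\item[(E1)] $\mathcal K(E)=\mathcal B$.
\item[(E2)] $E\otimes\eta\colon E\to E\otimes E$ is a split monomorphism.
\item[(E3)] If $l$ is compact and $a\colon l\to E$ is nonzero, there are a compact $m$ and maps $\beta\colon m\to l$, $\alpha\colon m\to\mathbf 1$ with $a\beta=\eta\alpha\ne0$.
\item[(E4)] $g\otimes E\ne0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(E1) Let $F=\operatorname{im}h(\alpha)\in\mathcal B$ with $\alpha\colon l\to m$ in $\mathcal T^c$. For compact $k$, duality and pure-injectivity identify $\mathcal T(k,E\otimes l)\to\mathcal T(k,E\otimes m)$ with the map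
\[
\mathcal A(h(k\otimes l^\vee),J)\to\mathcal A(h(k\otimes m^\vee),J)
\]
given by precomposition with $h(k\otimes\alpha^\vee)$. It factors through $\mathcal A(h(k)\otimes\operatorname{im}h(\alpha^\vee),J)$, which is zero by Lemmas~\ref{lem:dual} and~\ref{lem:J}(b). So $h(E\otimes\alpha)=0$ and $F\in\mathcal K(E)$. Thus $\mathcal K(E)$ is a proper Serre ideal containing $\mathcal B$, and equality holds by maximality.

(E2) By Lemma~\ref{lem:flat}(c), $\ker h(E\otimes\eta)\cong h(E)\otimes\tau$. This is the filtered colimit of the objects $h(E)\otimes K$ with $K\in\mathcal B$, which vanish by (E1). Apply Lemma~\ref{lem:pi}(c).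

(E3) Apply Lemma~\ref{lem:J}(a) to $h(a)\ne0$ and use $\mathcal T(m,x)=\mathcal A(h(m),h(x))$.

(E4) By Lemma~\ref{lem:B} and (E1), $k\otimes E=0$ for all compact $k$ supported in $Y_2$, and $k_1\otimes E\ne0$. The localizing ideal $\{s:s\otimes E=0\}$ therefore contains $e_{Y_2}$, so $f_{Y_2}\otimes E\cong E$. Hence $k_1\otimes g\otimes E\cong k_1\otimes f_{Y_2}\otimes E\cong k_1\otimes E\ne0$.
\end{proof}

\begin{example}\label{ex:field}
Let $\mathcal T=D(R)$ with $R$ artinian local, as in Section~\ref{sec:cases}. Take $Y_2=\emptyset$ and $k_1=\mathbf 1$, so that any maximal proper Serre ideal may serve as $\mathcal B$. We show that $\mathcal B=\mathcal K(\kappa)$ is one and that it yields $E\cong\kappa$ and $\eta=\pi$. A map in $D(\kappa)$ that vanishes on cohomology is zero, so $\operatorname{im}h(\alpha)\in\mathcal K(\kappa)$ if and only if $\pi^*\alpha=0$.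

\emph{Maximality.} Let $\mathcal S\supsetneq\mathcal K(\kappa)$ be a Serre ideal and $\alpha\colon l\to m$ a map with $\operatorname{im}h(\alpha)\in\mathcal S$ and $\pi^*\alpha\ne0$. Let $\alpha'$ be the composite $R\to l^\vee\otimes l\to l^\vee\otimes m$. Then $\operatorname{im}h(\alpha')\subseteq h(l^\vee)\otimes\operatorname{im}h(\alpha)$ lies in $\mathcal S$. Since $\alpha$ factors through $l\otimes\alpha'$, the map $\pi^*\alpha'$ is nonzero; its source is $\kappa$, so it is a split monomorphism. Hence the fiber $\xi$ of $\alpha'$ has $\pi^*\xi=0$, and $h(\mathbf 1)$, an extension of $\operatorname{im}h(\alpha')$ by $\operatorname{im}h(\xi)$, lies in $\mathcal S$.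

\emph{The subobject $\tau$.} For $\alpha\colon m\to R$ the map $\pi\alpha\colon m\to\pi_*\kappa$ is adjoint to $\pi^*\alpha$. So $\operatorname{im}h(\alpha)\in\mathcal B$ if and only if $\pi\alpha=0$, which means $\tau=\ker h(\pi)$ and $h(\mathbf 1)/\tau\subseteq h(\kappa)$.

\emph{The hull.} The functor $\Phi(M)=\operatorname{Hom}_\kappa((h(\kappa)\otimes M)(\mathbf 1),\kappa)$, with $\kappa$ acting through the factor $h(\kappa)$, is exact and sends colimits to limits, and $\mathcal T(x,\kappa)\cong\operatorname{Hom}_\kappa(H^0(\pi^*x),\kappa)=\Phi(h(x))$. So $\kappa$ is pure-injective by Lemma~\ref{lem:pi}(a). It remains to see that every nonzero subobject of $h(\kappa)$ meets $\operatorname{im}h(\pi)$. Let $l$ be a bounded complex of finitely generated projective modules and $a\colon l\to\kappa$ a chain map that is not null-homotopic; this means that $a^0\colon l^0\to\kappa$ does not factor through $d^0\colon l^0\to l^1$. Let $\beta\colon m\to l$ be the inclusion of the subcomplex in degrees $\ge0$. Then $a\beta$ is not null-homotopic, by the same criterion. A lift $l^0\to R$ of $a^0$ defines a chain map $\alpha\colon m\to R$ with $\pi\alpha=a\beta\ne0$.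
\end{example}

\section{Every nonzero coideal at the point contains $E$}\label{sec:stepA}

This is Step~A. In the example, $t'=[\kappa,t]$ contained $\kappa$ as a retract up to shift. In general we show that maps from $E$ to the objects $[n,t']$, with $t'=[E,t]$ and $n$ compact, detect all nonzero maps from compact objects to $E$; pure-injectivity then gives a splitting. Passing from $t$ to $t'$ matters because $[\eta,t']$ is a split epimorphism, a trace of the $\kappa$-linear structure that $t'$ had in the example.

\begin{proposition}\label{prop:A}
Assume \textup{(Min)}. Then $E$ lies in every nonzero coideal $\mathcal C\subseteq\mathcal G$.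
\end{proposition}

\begin{proof}
Let $0\ne t\in\mathcal C$ and $t'=[E,t]\in\mathcal C$. We first show
\begin{equation}\label{eq:Kt}
\mathcal K(t')\subseteq\mathcal B.
\end{equation}
By (E4) and (M1), $t'\ne0$. By Lemma~\ref{lem:local}(c), $g\otimes t'\ne0$. By (E4) and (M2), $t'\otimes E\ne0$. So $\mathcal K(t'\otimes E)$ is a proper Serre ideal containing $\mathcal K(E)=\mathcal B$, and it equals $\mathcal B$ by maximality. It also contains $\mathcal K(t')$.

Now let $a\colon l\to E$ be nonzero with $l$ compact, and suppose that $\varphi a=0$ for all compact $n$ and all $\varphi\colon E\to[n,t']$. Take $m,\beta,\alpha$ as in (E3). Then $\varphi\eta\alpha=\varphi a\beta=0$ for all such $\varphi$. Under the adjunctions $\mathcal T(x,[n,t'])\cong\mathcal T(n\otimes x,t')\cong\mathcal T(n,[x,t'])$, natural in $x$, this says that $h$ sends the composite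
\[
[E,t']\xrightarrow{\ [\eta,t']\ }[\mathbf 1,t']\xrightarrow{\ [\alpha,t']\ }[m,t']
\]
to zero. The isomorphism $[x,[E,t]]\cong[x\otimes E,t]$ identifies the first map with $[\eta\otimes E,t]$. By (E2) and the symmetry of $\otimes$, the map $\eta\otimes E$ is a split monomorphism, so $[\eta,t']$ is a split epimorphism. Therefore $h([\alpha,t'])=0$. Since $[\alpha,t']\cong\alpha^\vee\otimes t'$, this means $\operatorname{im}h(\alpha^\vee)\in\mathcal K(t')$. By \eqref{eq:Kt} and Lemma~\ref{lem:dual}, $\operatorname{im}h(\alpha)\in\mathcal B$. So $\operatorname{im}h(\alpha)\subseteq\tau=\ker h(\eta)$ and $h(\eta\alpha)=0$. As $m$ is compact, $\eta\alpha=0$, contradicting (E3).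

Thus every nonzero map from a compact object to $E$ is detected by a map to some $[n,t']\in\mathcal C$. By Lemmas~\ref{lem:mono} and~\ref{lem:pi}(c), $E$ is a retract of an object of $\mathcal C$.
\end{proof}

\section{From one pure-injective object to all of $\mathcal G$}\label{sec:undetected}

This section replaces Step~B. It uses nothing about $E$ except that it is a nonzero pure-injective object.

\begin{proposition}\label{prop:B}
Assume \textup{(Min)}. If a coideal $\mathcal C\subseteq\mathcal G$ contains a nonzero pure-injective object $E$, then $\mathcal C=\mathcal G$.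
\end{proposition}

We first reduce the statement to a detection property. The reduction uses the tower of fibers mentioned in Section~\ref{sec:cases}. It works here because only maps \emph{into} products are needed.

\begin{lemma}\label{lem:tower}
Let $\mathcal C\subseteq\mathcal G'$ be triangulated subcategories of $\mathcal T$ with $\mathcal C$ closed under products. Suppose that every nonzero map from a compact object to an object $d\in\mathcal G'$ is detected by a map from $d$ to an object of $\mathcal C$. Then $\mathcal C=\mathcal G'$.
\end{lemma}

\begin{proof}
Let $d=d_0\in\mathcal G'$. Given $d_n\in\mathcal G'$, Lemma~\ref{lem:mono} provides $\varphi_n\colon d_n\to c_n$ with $c_n\in\mathcal C$ and $h(\varphi_n)$ a monomorphism. Let $j_n\colon d_{n+1}\to d_n$ be its fiber. Then $d_{n+1}\in\mathcal G'$ and $h(j_n)=0$. Let $\rho_n=j_0\cdots j_{n-1}\colon d_n\to d$ and $u_n=\operatorname{cone}(\rho_n)$. We have $u_0=0$, and the octahedral axiom for $\rho_{n+1}=\rho_nj_n$ gives triangles $c_n\to u_{n+1}\to u_n\to\Sigma c_n$. So all $u_n$ lie in $\mathcal C$.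

Let $P=\prod_nd_n$ and $Q=\prod_nd$, and let $\rho=\prod\rho_n\colon P\to Q$; its cone is $U=\prod u_n\in\mathcal C$. Define $\sigma_P\colon P\to P$ and $\sigma_Q\colon Q\to Q$ by their $n$-th components $\mathrm{pr}_n-j_n\mathrm{pr}_{n+1}$ and $\mathrm{pr}_n-\mathrm{pr}_{n+1}$. From $\rho_nj_n=\rho_{n+1}$ we get $\rho\sigma_P=\sigma_Q\rho$. Since $h(j_n)=0$ and $h$ preserves products, $h(\sigma_P)$ is the identity, so $\sigma_P$ is an isomorphism and $\operatorname{cone}(\sigma_Q\rho)=\operatorname{cone}(\rho\sigma_P)\cong U$. The map $d\oplus Q\to Q$, $(x,(y_n))\mapsto(x-\sum_{i<n}y_i)_n$, is an isomorphism with inverse $(x_n)\mapsto(x_0,(x_n-x_{n+1})_n)$, and it identifies $\sigma_Q$ with the projection $d\oplus Q\to Q$. So $\operatorname{cone}(\sigma_Q)\cong\Sigma d$. The octahedral axiom for $\sigma_Q\rho$ gives a triangle $U\to U\to\Sigma d\to\Sigma U$, and $d\in\mathcal C$.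
\end{proof}

For the rest of the section let $\mathcal C$ and $E$ be as in Proposition~\ref{prop:B}, and fix $d\in\mathcal G$. Call a map $b\colon z\to d$ \emph{undetected} if $\varphi b=0$ for every $\varphi\colon d\to c$ with $c\in\mathcal C$. We must show that undetected maps are zero. We use one elementary property:
\begin{equation}\label{eq:lift}
\text{an undetected map lifts through every map $q\colon y\to d$ with $\operatorname{cone}(q)\in\mathcal C$.}
\end{equation}
If $d$ had a reflection onto $\mathcal C$ with fiber $y\to d$, the undetected maps would be those that factor through $y$, and the proof of Proposition~\ref{prop:reflective} used only $[y,E]=0$. So it suffices to factor a given undetected map through some object $x$ with $[x,E]=0$. We build $x$ as the homotopy colimit of a sequence starting at $z$ in which each transition map kills all maps to the objects $[n,E]$. Call $\psi\colon z\to z'$ \emph{$E$-null} if $v\psi=0$ for every compact $n$ and every $v\colon z'\to[n,E]$.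

To iterate, one step must produce a factorization $b=b'\psi$ with $\psi$ $E$-null and with $b'$ \emph{again undetected}. Factorizations with $\psi$ $E$-null come from \eqref{eq:lift} and pure-injectivity, but being undetected is a condition against all objects of $\mathcal C$, and a particular $b'$ may fail it. The remedy is that the construction only ever uses a set of candidates $(\psi,b')$. If all of them failed, one map to a product would detect them all, and running the construction inside its fiber would give a candidate that this map does not detect.

\begin{lemma}\label{lem:step}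
Every undetected map $b\colon z\to d$ factors as $b=b'\psi$ with $\psi\colon z\to z'$ $E$-null and $b'\colon z'\to d$ undetected.
\end{lemma}

\begin{proof}
For each set $S$ of maps $\lambda\colon k_\lambda\to z$ from compact objects, fix a triangle
\[
\bigoplus_{\lambda\in S}k_\lambda\to z\xrightarrow{\ \psi_S\ }z_S\to\Sigma\bigoplus_{\lambda\in S}k_\lambda .
\]
A \emph{candidate} is a pair $(S,b')$ with $\psi_S$ $E$-null and $b'\colon z_S\to d$ satisfying $b'\psi_S=b$. The candidates form a set. Suppose that no candidate has $b'$ undetected. For each candidate choose $\varphi_{S,b'}\colon d\to c_{S,b'}$ with $c_{S,b'}\in\mathcal C$ and $\varphi_{S,b'}b'\ne0$. These assemble to $\varphi\colon d\to c=\prod c_{S,b'}\in\mathcal C$, and $\varphi b'\ne0$ for every candidate. Let $p\colon y\to d$ be the fiber of $\varphi$.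

We lift $b$ to $y$ so that the lift is killed by all maps from $y$ to the objects $[n,E]$. Let $c_1\in\mathcal C$ be the product of copies of $[n,E]$ indexed by all compact $n$ and all maps $u\colon y\to[n,E]$, and let $p_1\colon y_1\to y$ be the fiber of the canonical map $y\to c_1$. The octahedral axiom gives a triangle $c_1\to\operatorname{cone}(pp_1)\to c\to\Sigma c_1$, so $\operatorname{cone}(pp_1)\in\mathcal C$. By \eqref{eq:lift}, $b=pp_1b_2$ for some $b_2\colon z\to y_1$. Put $b_1=p_1b_2\colon z\to y$. Then $b=pb_1$, and
\begin{equation}\label{eq:ub}
ub_1=0\quad\text{for every compact $n$ and every }u\colon y\to[n,E].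
\end{equation}

Let $S$ be the set of all maps $\lambda$ from compact objects to $z$ with $b_1\lambda=0$. Then $b_1$ vanishes on $\bigoplus_Sk_\lambda$, so $b_1=b_1'\psi_S$ for some $b_1'\colon z_S\to y$. We claim that $\psi_S$ is $E$-null. Let $v\colon z_S\to[n,E]$. The elements of $\ker h(b_1)$ are the maps $\lambda\in S$, and $\psi_S\lambda=0$ for these. So $h(v\psi_S)$ factors as $h(z)\twoheadrightarrow\operatorname{im}h(b_1)\xrightarrow{\theta}h([n,E])$. By Lemma~\ref{lem:pi}(b), $[n,E]$ is pure-injective. Hence $\theta$ extends along $\operatorname{im}h(b_1)\subseteq h(y)$, the extension is $h(u)$ for some $u\colon y\to[n,E]$, and $h(v\psi_S)=h(ub_1)$ implies $v\psi_S=ub_1$. This is zero by \eqref{eq:ub}.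

Put $b'=pb_1'$. Then $b'\psi_S=pb_1=b$, so $(S,b')$ is a candidate. But $\varphi b'=\varphi pb_1'=0$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:zero}
Every undetected map $b_0\colon z_0\to d$ is zero.
\end{lemma}

\begin{proof}
Iterating Lemma~\ref{lem:step} gives $E$-null maps $z_0\xrightarrow{\psi_0}z_1\xrightarrow{\psi_1}\cdots$ and maps $b_i\colon z_i\to d$ with $b_{i+1}\psi_i=b_i$. Let $x$ be the homotopy colimit, defined by a triangle
\[
\bigoplus_iz_i\xrightarrow{\ 1-\psi\ }\bigoplus_iz_i\to x\to\Sigma\bigoplus_iz_i,
\]
where $\psi$ maps $z_i$ to $z_{i+1}$ by $\psi_i$. The map $(b_i)\colon\bigoplus z_i\to d$ vanishes on $1-\psi$, so it factors through a map $b_\infty\colon x\to d$. In particular $b_0$ factors through $b_\infty$.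

Let $n$ be compact. Since the $\psi_i$ are $E$-null, $1-\psi$ induces the identity on $\mathcal T(\bigoplus z_i,[n,E])$. Up to sign it also induces the identity on $\mathcal T(\Sigma\bigoplus z_i,[n,E])\cong\mathcal T(\bigoplus z_i,[\Sigma n,E])$. The long exact sequence gives $\mathcal T(x,[n,E])=0$, that is, $\mathcal T(n,[x,E])=0$. So $[x,E]=0$. Since $0\ne E\in\mathcal G$, (M1) gives $g\otimes x=0$, and then $\mathcal T(x,d)=0$ by the definition of $\mathcal G$. Hence $b_\infty=0$ and $b_0=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
By Lemma~\ref{lem:zero}, every nonzero map into an object $d\in\mathcal G$ is detected by a map from $d$ to an object of $\mathcal C$. Apply Lemma~\ref{lem:tower} with $\mathcal G'=\mathcal G$.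
\end{proof}

Propositions~\ref{prop:A} and~\ref{prop:B} prove the implication (ii)$\Rightarrow$(iii) of Theorem~\ref{thm:point}.

\section{Cominimality implies minimality}\label{sec:converse}

The converse is the dual of Proposition~\ref{prop:reflective}, and here the required triangles exist.

\begin{lemma}\label{lem:bousfield}
Let $S$ be a set of objects and $\mathcal L=\operatorname{Loc}_\otimes(S)$. Every $x\in\mathcal T$ fits into a triangle $\Gamma x\to x\to\Lambda x\to\Sigma\Gamma x$ with $\Gamma x\in\mathcal L$ and $\Lambda x\in\mathcal L^\perp$. Moreover $x\to\Lambda x$ is a reflection onto $\mathcal L^\perp$, and ${}^\perp(\mathcal L^\perp)=\mathcal L$.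
\end{lemma}

\begin{proof}
Let $\mathcal L_0\subseteq\mathcal L$ be the smallest triangulated subcategory that is closed under coproducts and contains the set of all $s\otimes k$ with $s\in S$ and $k$ compact. For $s\in S$, the class of $u$ with $s\otimes u\in\mathcal L_0$ is triangulated, closed under coproducts and contains $\mathcal T^c$, so it is $\mathcal T$. Hence the class of $x$ with $x\otimes u\in\mathcal L_0$ for all $u$ contains every $s\otimes k$, and therefore $\mathcal L_0$. So $\mathcal L_0$ is a localizing ideal and $\mathcal L_0=\mathcal L$. For a subcategory of a compactly generated category generated in this way by a set of objects, the triangles exist by \cite{Nee}. For $t\in\mathcal L^\perp$ the groups $\mathcal T(\Sigma^i\Gamma x,t)$ vanish, so $\mathcal T(\Lambda x,t)\cong\mathcal T(x,t)$. If $x\in{}^\perp(\mathcal L^\perp)$, taking $t=\Lambda x$ gives $\mathcal T(\Lambda x,\Lambda x)=0$, so $x\cong\Gamma x\in\mathcal L$. The inclusion $\mathcal L\subseteq{}^\perp(\mathcal L^\perp)$ holds by definition.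
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:point}]
Conditions (i) and (ii) are equivalent by Lemma~\ref{lem:min}, and (ii)$\Rightarrow$(iii) was proved in Section~\ref{sec:undetected}. Assume (iii) and let $0\ne s\in\operatorname{Loc}_\otimes(g)$; we show $g\in\operatorname{Loc}_\otimes(s)$, which gives (i). We have $s\otimes g\cong s$ by Lemma~\ref{lem:local}(a). The class $\{t\in\mathcal G:[s,t]=0\}$ is a coideal, since $[s,[u,t]]\cong[u,[s,t]]$. It does not contain $[g,I]\in\mathcal G$, because $[s,[g,I]]\cong[s\otimes g,I]\cong[s,I]\ne0$ by Lemma~\ref{lem:I}. By (iii) it is zero.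

Take the triangle $\Gamma g\to g\to\Lambda g$ of Lemma~\ref{lem:bousfield} for $S=\{s\}$. Then $[s,[g,\Lambda g]]\cong[s,\Lambda g]=0$ by Lemma~\ref{lem:ideals}(c), and $[g,\Lambda g]\in\mathcal G$, so $[g,\Lambda g]=0$. Thus $\Lambda g\in\operatorname{Loc}_\otimes(g)^\perp$. Also $\Lambda g\in\operatorname{Loc}_\otimes(g)$, since $g$ and $\Gamma g$ lie there. Hence $\Lambda g=0$ and $g\cong\Gamma g\in\operatorname{Loc}_\otimes(s)$.
\end{proof}

\section{From points to the spectrum}\label{sec:global}

Now let $\operatorname{Spc}(\mathcal T^c)$ be weakly noetherian. This hypothesis serves only to provide $g_{\mathcal P}$ at every point.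

\begin{lemma}\label{lem:LD}
Let $Z\subseteq\operatorname{Spc}(\mathcal T^c)$. Then $\mathcal L_Z$ is a localizing ideal with support $Z$, and $\mathcal D_Z$ is a coideal with cosupport $Z$. Moreover $\operatorname{Supp}(\operatorname{Loc}_\otimes(\mathcal S))=\operatorname{Supp}(\mathcal S)$ for every class $\mathcal S$, and $\mathcal G_{\mathcal P}\subseteq\mathcal D_{\{\mathcal P\}}$.
\end{lemma}

\begin{proof}
The class $\mathcal L_Z$ is the intersection of the localizing ideals $\{t:g_{\mathcal Q}\otimes t=0\}$ over $\mathcal Q\notin Z$; for $Z=\operatorname{Supp}(\mathcal S)$ it contains $\mathcal S$, hence $\operatorname{Loc}_\otimes(\mathcal S)$. The class $\mathcal D_Z$ is the intersection of the classes $\{t:[g_{\mathcal Q},t]=0\}$ over $\mathcal Q\notin Z$, and these are coideals because $[g_{\mathcal Q},[s,t]]\cong[s,[g_{\mathcal Q},t]]$. By Lemma~\ref{lem:g}, $\operatorname{Supp}(g_{\mathcal P})=\{\mathcal P\}$, so $\mathcal L_Z$ has support $Z$. The object $[g_{\mathcal Q},[g_{\mathcal P},x]]\cong[g_{\mathcal Q}\otimes g_{\mathcal P},x]$ vanishes for $\mathcal Q\ne\mathcal P$, which gives $\mathcal G_{\mathcal P}\subseteq\mathcal D_{\{\mathcal P\}}$.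 For $x=I$ and $\mathcal Q=\mathcal P$ it is nonzero by Lemma~\ref{lem:I}, so $\operatorname{Cosupp}([g_{\mathcal P},I])=\{\mathcal P\}$ and $\mathcal D_Z$ has cosupport $Z$.
\end{proof}

So $\mathcal T$ is stratified if and only if $\mathcal L=\mathcal L_{\operatorname{Supp}(\mathcal L)}$ for every localizing ideal $\mathcal L$, and costratified if and only if $\mathcal C=\mathcal D_{\operatorname{Cosupp}(\mathcal C)}$ for every coideal $\mathcal C$; the inclusions $\subseteq$ hold by definition. Both properties split into a condition at each point and one global condition, the same in both cases: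
\begin{enumerate}
\item[(LG)] $\mathbf 1\in\operatorname{Loc}_\otimes(g_{\mathcal P}:\mathcal P\in\operatorname{Spc}(\mathcal T^c))$.
\end{enumerate}

\begin{proposition}\label{prop:split}
\begin{enumerate}
\item[(a)] $\mathcal T$ is stratified if and only if \textup{(LG)} holds and \textup{(Min)} holds at every point.
\item[(b)] $\mathcal T$ is costratified if and only if \textup{(LG)} holds and cominimality holds at every point.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $\mathcal T$ be stratified. The ideal in (LG) has full support, so it is $\mathcal T$. If $g_{\mathcal P}\otimes s\ne0$, then $\operatorname{Supp}(g_{\mathcal P}\otimes s)=\{\mathcal P\}$ by Lemma~\ref{lem:g}(a), so $\operatorname{Loc}_\otimes(g_{\mathcal P}\otimes s)=\mathcal L_{\{\mathcal P\}}\ni g_{\mathcal P}$.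

Conversely, let $\mathcal L$ be a localizing ideal and $\operatorname{Supp}(t)\subseteq\operatorname{Supp}(\mathcal L)$. If $g_{\mathcal P}\otimes t\ne0$, some $s\in\mathcal L$ has $g_{\mathcal P}\otimes s\ne0$, so $g_{\mathcal P}\in\mathcal L$ by (Min). Hence $g_{\mathcal P}\otimes t\in\mathcal L$ for every $\mathcal P$. The localizing ideal $\{x:x\otimes t\in\mathcal L\}$ contains all $g_{\mathcal P}$, hence $\mathbf 1$ by (LG), and $t\in\mathcal L$.

(b) Let $\mathcal T$ be costratified. The zero coideal has empty cosupport, so $\mathcal D_\emptyset=0$. A nonzero coideal $\mathcal C\subseteq\mathcal G_{\mathcal P}\subseteq\mathcal D_{\{\mathcal P\}}$ therefore has cosupport exactly $\{\mathcal P\}$, and $\mathcal C=\mathcal D_{\{\mathcal P\}}\supseteq\mathcal G_{\mathcal P}$. For (LG), take the triangle $\Gamma\mathbf 1\to\mathbf 1\to\Lambda\mathbf 1$ of Lemma~\ref{lem:bousfield} for the set of all $g_{\mathcal P}$. By Lemma~\ref{lem:ideals}(c), $\Lambda\mathbf 1\in\mathcal D_\emptyset=0$, so $\mathbf 1\cong\Gamma\mathbf 1$.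

Conversely, let $\mathcal C$ be a coideal and $\operatorname{Cosupp}(t)\subseteq\operatorname{Cosupp}(\mathcal C)$. If $[g_{\mathcal P},t]\ne0$, some $c\in\mathcal C$ has $0\ne[g_{\mathcal P},c]\in\mathcal C\cap\mathcal G_{\mathcal P}$. Cominimality applied to the coideal $\mathcal C\cap\mathcal G_{\mathcal P}$ gives $\mathcal G_{\mathcal P}\subseteq\mathcal C$. Hence $[g_{\mathcal P},t]\in\mathcal C$ for every $\mathcal P$. The localizing ideal $\{s:[s,t]\in\mathcal C\}$ contains all $g_{\mathcal P}$, hence $\mathbf 1$ by (LG), and $t\cong[\mathbf 1,t]\in\mathcal C$.
\end{proof}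

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:perp}]
Proposition~\ref{prop:split} and Theorem~\ref{thm:point} give Theorem~\ref{thm:perp}(a), which contains Theorem~\ref{thm:main}. Note that Theorem~\ref{thm:main} needs only the forward direction of Proposition~\ref{prop:split}(a), the implication (ii)$\Rightarrow$(iii), and the backward direction of Proposition~\ref{prop:split}(b); none of these uses Lemma~\ref{lem:bousfield}.

For Theorem~\ref{thm:perp}(b), let $\mathcal T$ be stratified and costratified. The ideal $\operatorname{Loc}_\otimes(g_{\mathcal P}:\mathcal P\in Z)$ has support $Z$ by Lemma~\ref{lem:LD}, so it equals $\mathcal L_Z$. By Lemma~\ref{lem:ideals}(c), $\mathcal L_Z^\perp=\mathcal D_{Z^c}$. Since $Z\mapsto\mathcal L_Z$ and $Z\mapsto\mathcal D_{Z^c}$ are bijections onto the localizing ideals and the coideals, $\mathcal L\mapsto\mathcal L^\perp$ is a bijection. Each $\mathcal L_Z$ is generated by a set, so Lemma~\ref{lem:bousfield} shows that ${}^\perp(\mathcal L_Z^\perp)=\mathcal L_Z$ and that every object has a reflection onto $\mathcal L_Z^\perp$.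
\end{proof}

\begin{thebibliography}{9}

\bibitem{BF}
Balmer and Favi,
\emph{Generalized tensor idempotents and the telescope conjecture}, 2011.

\bibitem{BKS}
Balmer, Krause and Stevenson,
\emph{The frame of smashing tensor-ideals}.

\bibitem{BCHS}
Tobias Barthel, Natalia Castellana, Drew Heard and Beren Sanders,
\emph{Cosupport in tensor triangular geometry}, arXiv:2303.13480 (2023).

\bibitem{Nee}
Neeman,
\emph{Triangulated Categories}, 2001.

\end{thebibliography}
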